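\title{Decay of correlations for lattice points along a large circle}

\begin{abstract}
Order the lattice points within distance $1/\sqrt2$ of the circle of radius $R$ by their argument, and attach to each point the area of the part of the unit square centered at it that lies inside the circle. Let $\mathcal{C}_k$ be the limit, as $R\to\infty$, of the covariance of two areas that are $k$ places apart. We prove that $\mathcal{C}_k\to0$ as $k\to\infty$, which is the Vanishing Correlation Conjecture posed in a paper of Lester and Wigman. The correlations are expressed through a measure preserving map that describes the order of the lattice points in a strip, and we show that this map is mixing once one averages over the direction of the strip. The result holds for annuli of any fixed width and for general observables.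
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B(R)=\{z\in\mathbb{R}^2:|z|<R\}$ be the open disc of radius $R>0$, let $S=[-\frac12,\frac12]^2$, and for $\lambda\in\mathbb{Z}^2$ let
\[
\mathcal{A}_R(\lambda)=\operatorname{Area}\big((S+\lambda)\cap B(R)\big)
\]
be the area of the part of the unit square centered at $\lambda$ that lies inside the disc. Every point of $S+\lambda$ is within distance $1/\sqrt2$ of $\lambda$, so $\mathcal{A}_R(\lambda)=1$ if $|\lambda|\le R-1/\sqrt2$ and $\mathcal{A}_R(\lambda)=0$ if $|\lambda|\ge R+1/\sqrt2$. Only the points of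
\[
\Gamma_R=\{\lambda\in\mathbb{Z}^2:\ R-1/\sqrt2<|\lambda|<R+1/\sqrt2\}
\]
can carry another value. Since the squares $S+\lambda$ tile the plane, the areas $\mathcal{A}_R(\lambda)$ add up to $\pi R^2$, and the error term in the count of lattice points in the disc is a sum over $\Gamma_R$ alone:
\[
\#\big(\mathbb{Z}^2\cap B(R)\big)-\pi R^2=\sum_{\lambda\in\Gamma_R}\big(\mathbf{1}_{B(R)}(\lambda)-\mathcal{A}_R(\lambda)\big).
\]
It is natural to ask to what extent the areas met along the circle behave like independent random variables. The first test is whether two of them decorrelate when they are far apart.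

Write $K=K(R)=\#\Gamma_R$ and $\Gamma_R=\{\lambda_1,\dots,\lambda_K\}$, in nondecreasing order of the argument, with indices taken modulo $K$. Two points of $\Gamma_R$ on the same ray differ by a lattice vector of length less than $\sqrt2$, so equal arguments occur only on the coordinate axes; such points are ordered arbitrarily. The following facts are known. One has $K(R)\sim\sqrt8\,\pi R$. The mean $\frac1K\sum_j\mathcal{A}_R(\lambda_j)$ equals $\frac12+O(R^{-1/3})$, and the variance $\frac1K\sum_j(\mathcal{A}_R(\lambda_j)-\frac12)^2$ tends to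
\[
c_0=\frac14-\frac{1}{2\pi\sqrt2}\left(\frac{4}{15}+\frac{2\log(1+\sqrt2)}{3}+\frac{2\sqrt2}{15}\right)=0.1326\ldots>0 .
\]
For every integer $k\ge1$ the limit
\[
\mathcal{C}_k=\lim_{R\to\infty}\frac1{K}\sum_{j=1}^{K}\Big(\mathcal{A}_R(\lambda_j)\mathcal{A}_R(\lambda_{j+k})-\frac14\Big)
\]
exists, and $\frac1L\sum_{k=1}^L\mathcal{C}_k\to0$ as $L\to\infty$. Since the mean tends to $\frac12$, the number $\mathcal{C}_k$ is the limiting covariance of two areas $k$ places apart, and the same formula with $k=0$ gives $c_0$. The order of the limits matters: for $k=K(R)$ the sum returns to its value at $k=0$.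

The Vanishing Correlation Conjecture, posed in \cite{LW}, asserts that the numbers $\mathcal{C}_k$ themselves, and not only their averages, tend to zero. We prove it.

\begin{theorem}\label{thm:main}
We have $\lim_{k\to\infty}\mathcal{C}_k=0$.
\end{theorem}

Neither the width $\sqrt2$ nor the form of $\mathcal{A}_R$ is essential. Fix $W>0$ and put $I=(-W/2,W/2)$, $\overline{I}=[-W/2,W/2]$ and $\mathbb{T}=\mathbb{R}/2\pi\mathbb{Z}$. Let
\[
\Gamma=\Gamma_{R,W}=\{\lambda\in\mathbb{Z}^2:\ |\lambda|-R\in I\}=\{\lambda_1,\dots,\lambda_K\}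
\]
be ordered by argument, with ties broken arbitrarily and cyclic indices, and record each point by its direction and its radial offset,
\[
\theta_j=\arg\lambda_j\in\mathbb{T},\qquad h_j=|\lambda_j|-R\in I .
\]
For a function $f$ on $\mathbb{T}\times I$ let $Ef(\theta)=\frac1W\int_I f(\theta,h)\,dh$ be its average over the offset.

\begin{theorem}\label{thm:general}
Let $W>0$ and let $f,g$ be bounded and almost everywhere continuous on $\mathbb{T}\times\overline{I}$.
\begin{enumerate}
\item[(a)] We have
\[
\lim_{k\to\infty}\lim_{R\to\infty}\frac1K\sum_{j}f(\theta_j,h_j)\,g(\theta_{j+k},h_{j+k})=\frac1{2\pi}\int_{\mathbb{T}}Ef\,Eg\,d\theta .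
\]
\item[(b)] For real $f$, with $f_j=f(\theta_j,h_j)$, the limiting covariances
\[
\lim_{R\to\infty}\Big[\frac1K\sum_jf_jf_{j+k}-\Big(\frac1K\sum_jf_j\Big)^2\Big]
\]
converge as $k\to\infty$ to the variance of $\theta\mapsto Ef(\theta)$. They vanish in the limit if and only if $Ef$ is almost everywhere constant.
\item[(c)] For $W=\sqrt2$ and every arc $J\subset\mathbb{T}$,
\[
\lim_{k\to\infty}\lim_{R\to\infty}\frac1K\sum_{j:\,\theta_j\in J}\Big(\mathcal{A}_R(\lambda_j)\mathcal{A}_R(\lambda_{j+k})-\frac14\Big)=0 .
\]
\end{enumerate}
\end{theorem}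

The limit in (a) is not the product of the means of $f$ and $g$. For fixed $k$ the directions $\theta_j$ and $\theta_{j+k}$ are asymptotically equal, so only the offset is forgotten. The areas decorrelate because their average over the offset is $\frac12$ in every direction.

The proof is self-contained: the known facts above are not used, and the existence of the inner limits is part of what we prove. Section~\ref{sec:strip} replaces the annulus near a point by a strip, defines a map $T$ that moves from one lattice point of the strip to the next, and reduces both theorems to a limit formula (Proposition~\ref{prop:transfer}) and a mixing property of $T$ (Theorem~\ref{thm:mixing}). Section~\ref{sec:idea} explains the proof of mixing in an explicit case. After the tools of Section~\ref{sec:tools}, the limit formula is proved in Section~\ref{sec:transfer} and the mixing property in Sections~\ref{sec:count}--\ref{sec:proof}.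

\medskip
\noindent\textbf{Notation.} We write $e(x)=e^{2\pi ix}$, and $|\cdot|$ for the Euclidean norm of a vector and for the Lebesgue measure of a set. The width $W$ is fixed and implied constants may depend on it. The symbol $O^*(x)$ denotes a quantity of modulus at most $x$. For $\theta\in\mathbb{T}$ put
\[
n_\theta=(\cos\theta,\sin\theta),\qquad t_\theta=(-\sin\theta,\cos\theta).
\]
This is a positively oriented orthonormal basis, with $n_\theta'=t_\theta$ and $t_\theta'=-n_\theta$. We call $\langle v,t_\theta\rangle$ the \emph{height} of $v$. Finally $X=\mathbb{T}\times I$ carries the probability measure $dm=d\theta\,dh/(2\pi W)$.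

\section{The successor map of a strip}\label{sec:strip}

Let $\lambda=(R+h)n_\theta$ be a point of $\Gamma$. For $v\in\mathbb{Z}^2$ of bounded length, $|\lambda+v|-R$ is close to $h+\langle v,n_\theta\rangle$, and the argument of $\lambda+v$ exceeds $\theta$ by about $\langle v,t_\theta\rangle/R$. Seen from $\lambda$, the set $\Gamma$ therefore looks like the set of lattice points in a strip,
\[
\Lambda(\theta,h)=\{v\in\mathbb{Z}^2:\ h+\langle v,n_\theta\rangle\in I\}\ni0 ,
\]
ordered by height (Figure~\ref{fig:strip}). We also use the counting function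
\[
\mathcal{N}_{\theta,h}(y)=\#\{v\in\Lambda(\theta,h):\ 0\le\langle v,t_\theta\rangle<y\}.
\]

Call $\theta$ \emph{irrational} if $\cos\theta\ne0$ and $\tan\theta\notin\mathbb{Q}$; all but countably many $\theta$ are. Let $\theta$ be irrational and $h\in I$. The height is injective on $\mathbb{Z}^2$, and only finitely many points of $\Lambda(\theta,h)$ have height in a bounded interval. The height is unbounded above on $\Lambda(\theta,h)$. Indeed, fix $x_0\in I-h$ and $Y>0$. By Kronecker's theorem the half-line $\{x_0n_\theta+yt_\theta:y>Y+1\}$ is dense modulo $\mathbb{Z}^2$, so it passes arbitrarily close to a lattice point, and a lattice point close enough to it lies in $\Lambda(\theta,h)$ and has height above $Y$. The opposite half-line shows that the height is unbounded below. Hence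
\[
\Lambda(\theta,h)=\{v_j(\theta,h):j\in\mathbb{Z}\},\qquad v_0=0,
\]
with strictly increasing heights $\langle v_j,t_\theta\rangle$. The \emph{successor map} sends the offset of a point to the offset of the next point:
\[
T_\theta h=h+\langle v_1(\theta,h),n_\theta\rangle,\qquad T(\theta,h)=(\theta,T_\theta h).
\]
It is defined almost everywhere on $X$. Each set $\{(\theta,h):v_j(\theta,h)=v\}$ is described by countably many Borel conditions on membership in $\Lambda(\theta,h)$ and on the order of heights, so $v_j$ and $T$ are measurable.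

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!15] (0.740,-0.5) -- (-0.318,6.5) -- (-1.748,6.5) -- (-0.690,-0.5) -- cycle;
\draw (0.740,-0.5) -- (-0.318,6.5);
\draw (-0.690,-0.5) -- (-1.748,6.5);
\foreach \x in {-3,...,2} \foreach \y in {0,...,6} \fill[gray] (\x,\y) circle (1.2pt);
\foreach \y/\n in {0/0,1/1,2/2,3/4,4/6} {\fill (0,\y) circle (2.3pt); \node[left,font=\scriptsize] at (0,\y) {$\n$};}
\foreach \y/\n in {2/3,3/5,4/7,5/8,6/9} {\fill (-1,\y) circle (2.3pt); \node[right,font=\scriptsize] at (-1,\y) {$\n$};}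
\draw[->] (3.2,2) -- (4.189,2.149) node[right] {$n_\theta$};
\draw[->] (3.2,2) -- (3.051,2.989) node[above] {$t_\theta$};
\end{tikzpicture}
\caption{The strip $\{z:h+\langle z,n_\theta\rangle\in I\}$ for $W=\sqrt2$, $\theta=0.15$, $h=0.05$. The lattice points inside it are black, and the number $j$ marks $v_j$, the $j$-th point in the order of the height $\langle v,t_\theta\rangle$. The translation by $(0,1)$ takes $v_1$ to $v_2$ (one place ahead) but $v_2$ to $v_4$ (two places ahead).}
\label{fig:strip}
\end{figure}

Recall that an invertible measure preserving map is \emph{ergodic} if every invariant measurable set is null or conull; equivalently, every function that is invariant almost everywhere is almost everywhere constant. Von Neumann's mean ergodic theorem states that for a measure preserving map $T$ of a probability space and $F\in L^2$, the averages $\frac1N\sum_{r<N}F\circ T^r$ converge in $L^2$ to the orthogonal projection of $F$ onto the $T$-invariant functions.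

\begin{lemma}\label{lem:basic}
Let $\theta$ be irrational.
\begin{enumerate}
\item[(a)] $T_\theta$ is a bijection of $I$, and $T_\theta^kh=h+\langle v_k(\theta,h),n_\theta\rangle$ for all $k\in\mathbb{Z}$. If $v\in\Lambda(\theta,h)$ has height $y>0$, then $h+\langle v,n_\theta\rangle=T_\theta^{\,s}h$ with $s=\mathcal{N}_{\theta,h}(y)$.
\item[(b)] $T_\theta$ preserves Lebesgue measure on $I$ and is ergodic; $T$ preserves $m$.
\item[(c)] For $F\in L^2(X,m)$ and both signs, $\frac1N\sum_{0\le r<N}F\circ T^{\pm r}\to EF$ in $L^2(m)$.
\end{enumerate}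
\end{lemma}

\begin{proof}
(a) If $u\in\Lambda(\theta,h)$, then $\Lambda(\theta,h+\langle u,n_\theta\rangle)=\Lambda(\theta,h)-u$. With $u=v_1$ this gives $v_j(\theta,T_\theta h)=v_{j+1}(\theta,h)-v_1(\theta,h)$, and with $u=v_{-1}$ the same relation in the other direction. Hence $h\mapsto h+\langle v_{-1}(\theta,h),n_\theta\rangle$ is the inverse of $T_\theta$, and the formula for $T_\theta^k$ follows by induction. If $v$ has height $y>0$ and $v=v_s$, the points with height in $[0,y)$ are $v_0,\dots,v_{s-1}$.

(b) The map $T_\theta$ is a translation on each of the countably many Borel sets $\{h:v_1(\theta,h)=v\}$, which partition $I$, and their images are disjoint. So $T_\theta$ preserves Lebesgue measure, and $T$ preserves $m$ by Fubini's theorem. Let $D\subset I$ be $T_\theta$-invariant and put $\widetilde D=\bigcup_{v\in\mathbb{Z}^2}(D+\langle v,n_\theta\rangle)$. If $d\in D$ and $d+\langle v,n_\theta\rangle\in I$, then $v\in\Lambda(\theta,d)$, so this point is in the orbit of $d$ by (a). Thus $\widetilde D\cap I=D$. The set $\widetilde D$ is invariant under the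 group $\mathbb{Z}\cos\theta+\mathbb{Z}\sin\theta$, which is dense in $\mathbb{R}$. For each $\rho>0$ the continuous function $x\mapsto|\widetilde D\cap(x-\rho,x+\rho)|$ is invariant under this group, hence constant, so $\widetilde D$ and its complement cannot both have a Lebesgue density point. Therefore $\widetilde D$ is null or conull, and so is $D$ in $I$.

(c) If $F\circ T=F$ almost everywhere, then for almost every $\theta$ the function $F(\theta,\cdot)$ is $T_\theta$-invariant almost everywhere, hence constant by (b). So the invariant functions of $T$ and of $T^{-1}$ are the functions of $\theta$, and the orthogonal projection onto them is $E$.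
\end{proof}

\begin{example}\label{ex:three}
Let $0<\theta<\pi/4$ be irrational, $c=\cos\theta$, $s=\sin\theta$, and let $c+s<W\le\sqrt2$; the width $W=\sqrt2$ is allowed for every such $\theta$. Put
\[
I_1=\Big(-\frac W2,\frac W2-c-s\Big),\qquad I_2=\Big[\frac W2-c-s,\ c-\frac W2\Big],\qquad I_3=\Big(c-\frac W2,\frac W2\Big).
\]
These intervals partition $I$, because $W\le\sqrt2<2c$. The vectors $(1,1)$, $(0,1)$, $(-1,0)$ have heights $c-s$, $c$, $s$ and change the offset by $c+s$, $s$, $-c$. So $(1,1)\in\Lambda(\theta,h)$ exactly when $h\in I_1$, and $(-1,0)\in\Lambda(\theta,h)$ exactly when $h\in I_3$, while $(0,1)\in\Lambda(\theta,h)$ when $h<W/2-s$, which covers $I_2$ since $c+s<W$. In all cases $v_1$ has height in $(0,c]$ and $|\langle v_1,n_\theta\rangle|<\sqrt2$, so $|v_1|^2<3$. Among the eight nonzero vectors with coordinates in $\{0,\pm1\}$ only the three above have height in $(0,c]$. Since $(0,1)$ is the highest of them,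
\[
T_\theta h=h+c+s\ \text{ on } I_1,\qquad T_\theta h=h+s\ \text{ on } I_2,\qquad T_\theta h=h-c\ \text{ on } I_3 .
\]
The map $T_\theta$ rearranges the three intervals in the reverse order.

If instead $W=c+s$, then $I_1$ is empty and the same argument applies to all $h\ne c-W/2$. Now $T_\theta h\equiv h+s\pmod W$, so $T_\theta$ is a rotation of a circle of length $W$.
\end{example}

The two statements to be proved are the following.

\begin{proposition}\label{prop:transfer}
Let $f,g$ be bounded and almost everywhere continuous on $\mathbb{T}\times\overline{I}$. For each fixed $k\ge1$,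
\[
\lim_{R\to\infty}\frac1K\sum_jf(\theta_j,h_j)\,g(\theta_{j+k},h_{j+k})=\int_X f\cdot(g\circ T^k)\,dm .
\]
\end{proposition}

Some regularity is needed here: if $f$ is the indicator function of the set where $\theta$ is not irrational and $g=1$, the left side is $1$ and the right side is $0$.

\begin{theorem}\label{thm:mixing}
For all $F,G\in L^2(X,m)$,
\[
\int_X(F\circ T^k)\,G\,dm\ \longrightarrow\ \int_X EF\cdot EG\,dm\qquad\text{as }|k|\to\infty .
\]
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:general} from these two statements]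
Part (a) of Theorem~\ref{thm:general} is immediate. Proposition~\ref{prop:transfer} with $g=1$ gives $\frac1K\sum_jf_j\to\int f\,dm=\int Ef\,dm$, so the covariances in (b) converge to $\int(Ef)^2\,dm-(\int Ef\,dm)^2$, which is the variance of $Ef$.

Now let $W=\sqrt2$ and
\[
F(\theta,h)=\operatorname{Area}\{z\in S:\ \langle z,n_\theta\rangle<-h\}.
\]
A strip of width $\rho$ meets $S$ in area at most $\sqrt2\rho$. The half-planes that belong to $(\theta,h)$ and $(\theta',h')$ differ inside $S$ only where $|\langle z,n_\theta\rangle+h|\le|h-h'|+|\theta-\theta'|$, so $F$ is continuous. For $\lambda=(R+h)n_\theta\in\Gamma_R$ and $z\in S$,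
\[
|\lambda+z|=\sqrt{(R+h+\langle z,n_\theta\rangle)^2+\langle z,t_\theta\rangle^2}=R+h+\langle z,n_\theta\rangle+O(1/R).
\]
So the conditions $\lambda+z\in B(R)$ and $\langle z,n_\theta\rangle<-h$ agree outside a strip of width $O(1/R)$, and $\mathcal{A}_R(\lambda)=F(\theta,h)+O(1/R)$ uniformly. The symmetry $z\mapsto-z$ of $S$ gives $F(\theta,h)+F(\theta,-h)=1$, hence $EF\equiv\frac12$. Let $J$ be an arc. By Proposition~\ref{prop:transfer}, applied to the pairs $(\mathbf{1}_JF,F)$ and $(\mathbf{1}_J,1)$, the inner limit in (c) equals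
\[
\int_X\mathbf{1}_JF\cdot(F\circ T^k)\,dm-\frac{|J|}{2\pi}\cdot\frac14 ,
\]
and by Theorem~\ref{thm:mixing} the integral tends to $\int\mathbf{1}_J(EF)^2\,dm=\frac{|J|}{2\pi}\cdot\frac14$. This proves (c), and the case $J=\mathbb{T}$ is Theorem~\ref{thm:main}.
\end{proof}

The proof shows that $\mathcal{C}_k=\int F\cdot(F\circ T^k)\,dm-\frac14$. The vanishing of $\frac1L\sum_{k\le L}\mathcal{C}_k$ is then a consequence of Lemma~\ref{lem:basic}(c), that is, of ergodicity. The conjecture asks for mixing instead.

\section{Why averaging over the direction produces mixing}\label{sec:idea}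

Mixing cannot be expected in each direction separately. In the last case of Example~\ref{ex:three}, take $F(h)=e(h/W)$. Then $EF=0$, while $\frac1W\int_IF(T_\theta^kh)\overline{F(h)}\,dh=e(ks/W)$ has modulus $1$ for all $k$. Averaging over a family of rotations restores mixing. For the map $(\alpha,x)\mapsto(\alpha,x+\alpha)$ of $(\mathbb{R}/\mathbb{Z})^2$ and the characters $F=e(a\alpha+bx)$, $G=e(a'\alpha+b'x)$, the integral $\iint F(\alpha,x+k\alpha)G(\alpha,x)\,d\alpha\,dx$ vanishes unless $b+b'=0$ and $a+a'+kb=0$, so for $b\ne0$ it vanishes for all large $k$. This model suggests that Theorem~\ref{thm:mixing} is true. But the computation uses a formula for the $k$-th iterate, and we have no such formula for $T_\theta^k$. We shall locate $T_\theta^kh$ only partially, and let the ergodic theorem do the rest.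

The mechanism is visible in Example~\ref{ex:three} with $W=\sqrt2$ and small $\theta$. Write $T$ for $T_\theta$. The vector $(0,1)$ is almost parallel to the strip and shifts the offset by the small amount $s$. This shift is a power of $T$. On $I_2$ we have $h+s=Th$. If $h\in I_1$, then $Th=h+c+s\in I_3$ and $T^2h=h+s$. If $h\in I_3$ and $h+s\in I$, then $Th=h-c\in I_1$ and again $T^2h=h+s$. With $\sigma=1$ on $I_2$ and $\sigma=2$ on $I_1\cup I_3$ we have
\[
h+s=T^{\sigma(h)}h\qquad\text{whenever }h+s\in I .
\]
Let $h'=T^kh$. Powers of $T$ commute, so if $h+s$ and $h'+s$ lie in $I$, then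
\begin{equation}\label{eq:commute}
T^k(h+s)=T^{\sigma(h)}h'=T^{\sigma(h)-\sigma(h')}(h'+s).
\end{equation}
If $\sigma(h)=\sigma(h')$, this says that $T^k$ commutes with the shift, and we learn nothing. Consider instead the set $B$ of $h$ with $\sigma(h)=2$ and $\sigma(h')=1$. There $T^k(h+s)=T(h'+s)$, which is $h'+2s$ when $h'+s\in I_2$. So $h+s\in B$, unless $h$ or $h'$ is within $2s$ of an endpoint of the intervals $I_i$, and these exceptions have measure $O(s)$ because $T^k$ preserves measure. For bounded $F,G$ on $I$,
\[
\int_BG(h)F(T^kh)\,dh\approx\int_BG(h+s)F\big(T^k(h+s)\big)\,dh=\int_BG(h+s)\,(F\circ T)(h'+s)\,dh\approx\int_BG(h)\,(F\circ T)(h')\,dh .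
\]
The last step uses the continuity of translations in $L^1$ for the two functions $G$ and $F\circ T$, and its error does not depend on $k$. Thus on $B$ we may replace $F$ by $F\circ T$. Shifting by $rs$ instead of $s$ replaces $F$ by $F\circ T^r$, as long as $rs$ is small. Averaging over $0\le r<N$ replaces $F$ by an ergodic average, which is close to its mean. On the set where $\sigma(h)-\sigma(h')=-1$ the same holds with $T^{-1}$.

It remains to show that $\sigma(h)\ne\sigma(T^kh)$ often. For small $\theta$ the function $\sigma$ is close to a function of $h$ modulo $1$: it is $2$ roughly when $h$ is farther than $1-W/2$ from $\mathbb{Z}$, which is an arc modulo $1$ of length $b=\sqrt2-1$. So we only need $h'$ modulo $1$. The first coordinate of $v_k$ is $c\langle v_k,n_\theta\rangle-s\langle v_k,t_\theta\rangle$, and it is an integer, so $c(h'-h)\equiv s\langle v_k,t_\theta\rangle\pmod1$. The strip contains $W$ points per unit of height on average. If the height of $v_k$ were exactly $k/W$, then $h'$ would be near $h+ks/W$ modulo $1$, as in the model of rotations,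 and varying $\theta$ slightly would make $h'$ independent of $h$ modulo $1$. The two values of $\sigma$ would differ with probability $2b(1-b)$.

Three difficulties stand between this sketch and a proof.
\begin{enumerate}
\item[(i)] The height is not known well enough. During a run of $j\asymp1/s$ steps inside $I_2$ the height grows by $jc$ and not by $j/W$, so $\langle v_k,t_\theta\rangle-k/W$ fluctuates by an amount of order $1/s$, and its product with $s$ is not small. We replace $(0,1)$ by a long primitive vector $w$ almost parallel to the strip, with shift $|\langle w,n_\theta\rangle|\le1/(A|w|)$. For most $\theta$ the height is $k/W+O(k^\epsilon)$ (Lemma~\ref{lem:disc}), which suffices when $|w|\ge k^{2\epsilon}$.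
\item[(ii)] The argument needs $A$ large compared with $N$, and vectors of a given size $|w|\asymp Q$ serve only a proportion $O(1/A)$ of the directions.
\item[(iii)] For a direction that is served, the two values of $\sigma$ differ with probability $2b(1-b)\le\frac12$.
\end{enumerate}
Both (ii) and (iii) are overcome by using many widely separated sizes $Q$, which behave independently (Section~\ref{sec:scales}).

\section{Tools from equidistribution}\label{sec:tools}

We use two standard estimates for oscillating integrals and sums.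

\begin{lemma}[{\cite[Lemma 4.2]{T}}]\label{lem:V1}
If $\phi'$ is monotone and $|\phi'|\ge\mu>0$ on an interval, then the integral of $e(\phi)$ over this interval is $O(1/\mu)$.
\end{lemma}

\begin{lemma}[van der Corput; {\cite[Theorem 2.2]{GK}}]\label{lem:V2}
If $\phi\in C^2[a,b]$ and $\mu\le|\phi''|\le C\mu$ with $0<\mu\le1$, then $\sum_{a\le n\le b}e(\phi(n))\ll_C(b-a)\mu^{1/2}+\mu^{-1/2}$.
\end{lemma}

We shall apply Weyl's criterion to target sets that move with the parameters, so we need it uniformly over boxes. A \emph{box} in $(\mathbb{R}/\mathbb{Z})^d$ is a product of arcs; the arcs may be open, closed or half-open.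

\begin{lemma}\label{lem:weyl}
For $n\ge1$ let $\mathcal{M}_n$ be a family of probability measures on $(\mathbb{R}/\mathbb{Z})^d$. Suppose that $\sup_{\mu\in\mathcal{M}_n}|\int e(\langle\mathbf{a},x\rangle)\,d\mu|\to0$ for each $\mathbf{a}\in\mathbb{Z}^d\setminus\{0\}$. Then $\sup_{\mu\in\mathcal{M}_n}\sup_P|\mu(P)-|P||\to0$, where $P$ runs over all boxes.
\end{lemma}

\begin{proof}
If not, there are $c>0$ and, along a subsequence, measures $\mu_n\in\mathcal{M}_n$ and boxes $P_n$ with $|\mu_n(P_n)-|P_n||\ge c$. Trigonometric polynomials are dense in the continuous functions, so $\mu_n$ converges weakly to Lebesgue measure. Hence $\limsup\mu_n(C)\le|C|$ for closed $C$ and $\liminf\mu_n(U)\ge|U|$ for open $U$. Passing to a further subsequence, the initial points and the lengths of the sides of $P_n$ converge to those of a possibly degenerate box $P$, and $|P_n|\to|P|$. For $\rho>0$ let $P^\rho$ be the closed box obtained by enlarging each side of $P$ by $\rho$ at both ends, and $P_\rho$ the open, possibly empty, box obtained by shrinking them. For large $n$ we have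 $P_\rho\subset P_n\subset P^\rho$, so $|P_\rho|\le\liminf\mu_n(P_n)\le\limsup\mu_n(P_n)\le|P^\rho|$. Letting $\rho\to0$ gives $\mu_n(P_n)\to|P|$, a contradiction.
\end{proof}

\section{From the annulus to the strip}\label{sec:transfer}

To prove Proposition~\ref{prop:transfer} we show that the points $(\theta_j,h_j)$ equidistribute in $X$, and that for most of them $\lambda_{j+k}-\lambda_j$ is the vector predicted by the strip.

\begin{lemma}\label{lem:equi}
As $R\to\infty$, $K\sim2\pi WR$, and $\frac1K\sum_jf(\theta_j,h_j)\to\int f\,dm$ for every bounded, almost everywhere continuous $f$ on $\mathbb{T}\times\overline{I}$.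
\end{lemma}

\begin{proof}
We claim that for fixed $-\frac W2\le a_1<a_2\le\frac W2$ and $\alpha_1<\alpha_2\le\alpha_1+2\pi$,
\begin{equation}\label{eq:sector}
\#\{z\in\mathbb{Z}^2:\ \arg z\in[\alpha_1,\alpha_2],\ R+a_1\le|z|<R+a_2\}=R(\alpha_2-\alpha_1)(a_2-a_1)+o(R).
\end{equation}
This implies the lemma. A ray from the origin contains $O(1)$ of these points, so the arc may be taken half-open. The lattice points on the circle $|z|=R-\frac W2$ are counted when $a_1=-\frac W2$ but are not in $\Gamma$; there are $o(R)$ of them, by \eqref{eq:sector} with $a_2-a_1$ arbitrarily small. So $K\sim2\pi WR$, and the limit holds for step functions on grids of half-open rectangles. By Lebesgue's criterion a real bounded function that is continuous almost everywhere is Riemann integrable, so it lies between two such step functions with arbitrarily close integrals.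

To prove \eqref{eq:sector}, split the arc at odd multiples of $\pi/4$ and rotate the pieces by multiples of $\pi/2$, which preserves $\mathbb{Z}^2$. So we may assume $[\alpha_1,\alpha_2]\subset[\frac\pi4,\frac{3\pi}4]$, and we count column by column. Put $\phi_i(x)=\sqrt{(R+a_i)^2-x^2}$ for $|x|\le R/\sqrt2+W$. In this range $\phi_i=\sqrt{R^2-x^2}+O(1)\asymp R$, and
\[
\phi_2-\phi_1=\frac{(a_2-a_1)(2R+a_1+a_2)}{\phi_1+\phi_2}=\frac{R(a_2-a_1)}{\sqrt{R^2-x^2}}+O(1/R)=O(1).
\]
A point $z=(x,y)$ with $y>0$ has $\arg z\in[\alpha_1,\alpha_2]$ if and only if $|z|\cos\alpha_2\le x\le|z|\cos\alpha_1$, and for the points counted $|z|\cos\alpha_i=R\cos\alpha_i+O^*(W/2)$. Replacing the angular condition by $R\cos\alpha_2\le x\le R\cos\alpha_1$ therefore affects $O(1)$ columns with $O(1)$ points each. With $\rho(t)=\lceil t\rceil-t$, the column $x$ contributes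
\[
\#\big(\mathbb{Z}\cap[\phi_1(x),\phi_2(x))\big)=\phi_2(x)-\phi_1(x)+\rho(\phi_2(x))-\rho(\phi_1(x)).
\]
The function $\phi_2-\phi_1$ is bounded, and monotone for $x\le0$ and for $x\ge0$ since $\phi_1+\phi_2$ is. So its sum over the integers of $[R\cos\alpha_2,R\cos\alpha_1]$ equals its integral up to $O(1)$, and the substitution $x=R\cos\alpha$ evaluates the integral as $R(\alpha_2-\alpha_1)(a_2-a_1)+O(1)$. Finally $|\phi_i''|=(R+a_i)^2\phi_i^{-3}\asymp1/R$, so Lemma~\ref{lem:V2} gives $\sum_xe(\ell\phi_i(x))=O_\ell(R^{1/2})$ for each integer $\ell\ne0$, while the number of columns is $\asymp R$. By Lemma~\ref{lem:weyl} the values $\phi_i(x)$ equidistribute modulo $1$. The function $\rho$ is $1$-periodic and Riemann integrable with mean $\frac12$, so both sums $\sum_x\rho(\phi_i(x))$ equal half the number of columns up to $o(R)$, and they cancel.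
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:transfer}]
\emph{Reduction to continuous $g$.} Let $\tilde g$ be continuous on $\mathbb{T}\times\overline{I}$ with $\int|g-\tilde g|\,dm<\varepsilon$. The shift $j\mapsto j+k$ permutes the indices, so replacing $g$ by $\tilde g$ changes the left side by at most $\|f\|_\infty\frac1K\sum_j|g-\tilde g|(\theta_j,h_j)$. This is at most $\|f\|_\infty\varepsilon+o(1)$ by Lemma~\ref{lem:equi}, since $|g-\tilde g|$ is bounded and almost everywhere continuous. The right side changes by at most $\|f\|_\infty\varepsilon$, since $T$ preserves $m$. So we may assume that $g$ is continuous.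

\emph{A set where $v_k$ is stable.} Two points need care. The directions $\theta_j$ are never irrational, so $v_k(\theta_j,h_j)$ is not defined; and the approximation of the annulus by the strip can fail for lattice points near the edges of the strip or with nearly equal heights. We therefore work with finitely many vectors and exclude the near coincidences among them.

Fix $\varepsilon>0$, choose $Y\ge1$ with $m\{|v_k|>Y\}<\varepsilon$, and put $Y'=Y+W+2$. For $\beta>0$ let $\Omega_\beta$ be the open set of $(\theta,h)\in X$ such that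
\[
|\langle v,t_\theta\rangle|>\beta\ \ \text{for } 0<|v|\le2Y',\qquad\big|h+\langle v,n_\theta\rangle\pm\tfrac W2\big|>\beta\ \ \text{for }|v|\le Y'\text{ and both signs},
\]
where $v$ runs over $\mathbb{Z}^2$. The boundary of $\Omega_\beta$ lies in a finite union of segments $\theta=\text{const}$ and graphs $h=h(\theta)$, so it is null. The complement of $\bigcup_\beta\Omega_\beta$ lies in a finite union of the same kind, so we can fix $\beta$ with $m(\Omega_\beta)>1-\varepsilon$. On $\Omega_\beta$ the finite set $V(\theta,h)=\{v\in\Lambda(\theta,h):|v|\le Y'\}$ is locally constant, its elements have distinct heights, and their order is locally constant. Let $v^*$ be the $k$-th element of $V(\theta,h)$ of positive height, if there is one, and let $\Omega'\subset\Omega_\beta$ be the set where $v^*$ exists and $|v^*|\le Y$. Both $\Omega'$ and $\Omega_\beta\setminus\Omega'$ are open, so $\partial\Omega'\subset\partial\Omega_\beta$ is null.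

Every $v\in\Lambda(\theta,h)$ with height in $(0,Y]$ has $|v|\le Y+W\le Y'$, so $\Lambda(\theta,h)$ and $V(\theta,h)$ have the same elements of height in $(0,Y]$. Hence for irrational $\theta$ and $(\theta,h)\in\Omega_\beta$ we have $(\theta,h)\in\Omega'$ if and only if $|v_k|\le Y$, and then $v^*=v_k$. In particular $m(\Omega')\ge1-2\varepsilon$.

\emph{Identification of $\lambda_{j+k}$.} Let $\lambda=\lambda_j$ with $(\theta,h)=(\theta_j,h_j)\in\Omega'$. In the basis $n_\theta,t_\theta$ the point $\lambda+v$ has coordinates $(|\lambda|+\langle v,n_\theta\rangle,\langle v,t_\theta\rangle)$, so for $|v|\le Y'$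
\[
|\lambda+v|-R=h+\langle v,n_\theta\rangle+O(R^{-1}),\qquad\arg(\lambda+v)-\theta=\frac{\langle v,t_\theta\rangle}{|\lambda|}+O(R^{-2}),
\]
uniformly in $\lambda$. By the two conditions that define $\Omega_\beta$, for large $R$ and $|v|\le Y'$ we have $\lambda+v\in\Gamma$ if and only if $v\in V(\theta,h)$, and the arguments of these points are distinct and ordered as the heights. Let $\lambda'\in\Gamma$ have its argument in the short closed arc from $\theta$ to $\arg(\lambda+v^*)$. Moving first radially and then along a circle,
\[
|\lambda'-\lambda|\le W+\big(Y/|\lambda|+O(R^{-2})\big)(R+W)\le Y'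
\]
for large $R$, so $\lambda'-\lambda\in V(\theta,h)$. Thus the points of $\Gamma$ with argument in this arc are the $k+1$ points $\lambda+v$ with $v\in V(\theta,h)$ and $0\le\langle v,t_\theta\rangle\le\langle v^*,t_\theta\rangle$, and their arguments are distinct. Hence $\lambda_{j+k}=\lambda+v^*$, however ties are broken elsewhere, and $(\theta_{j+k},h_{j+k})=(\theta,h+\langle v^*,n_\theta\rangle)+O(1/R)$.

\emph{Conclusion.} Put $\Psi=\mathbf{1}_{\Omega'}\,f(\theta,h)\,g(\theta,h+\langle v^*,n_\theta\rangle)$. It is bounded and almost everywhere continuous, because $v^*$ is locally constant on $\Omega'$ and $\partial\Omega'$ is null. By Lemma~\ref{lem:equi} the proportion of $j$ with $(\theta_j,h_j)\notin\Omega'$ is at most $2\varepsilon+o(1)$. Since $g$ is uniformly continuous,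
\[
\frac1K\sum_jf(\theta_j,h_j)g(\theta_{j+k},h_{j+k})=\frac1K\sum_j\Psi(\theta_j,h_j)+O(\varepsilon)+o(1)=\int_{\Omega'}f\cdot(g\circ T^k)\,dm+O(\varepsilon)+o(1).
\]
The last integral is $\int_Xf\cdot(g\circ T^k)\,dm+O(\varepsilon)$, and $\varepsilon$ is arbitrary.
\end{proof}

\section{Strips almost parallel to a lattice vector}\label{sec:count}

We turn to Theorem~\ref{thm:mixing} and first extend the computations of Section~\ref{sec:idea} from $(0,1)$ to a primitive vector $w=(w_1,w_2)\in\mathbb{Z}^2$, that is, a vector with coprime coordinates. Its \emph{shift} and its height are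
\[
\eta_w(\theta)=\langle w,n_\theta\rangle,\qquad\tau_w(\theta)=\langle w,t_\theta\rangle .
\]
If $\theta_w$ is the direction with $t_{\theta_w}=w/|w|$, then $\eta_w=|w|\sin(\theta-\theta_w)$ and $\tau_w=|w|\cos(\theta-\theta_w)$. Computing the determinant in the basis $n_\theta,t_\theta$ gives
\begin{equation}\label{eq:det}
\det(z,w)=w_2z_1-w_1z_2=\tau_w\langle z,n_\theta\rangle-\eta_w\langle z,t_\theta\rangle .
\end{equation}
For a parameter $A\ge10$ let
\[
\Delta_w=\Big\{\theta:\ |\eta_w(\theta)|\le\frac1{A|w|},\ \tau_w(\theta)>0\Big\}.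
\]
This is the closed arc with center $\theta_w$ and half-length $\arcsin\frac1{A|w|^2}$, and $\tau_w\ge|w|/2$ on it.

The lattice lies on the lines $\det(z,w)=j$, $j\in\mathbb{Z}$, which are parallel to $w$ and $1/|w|$ apart. Each line carries one lattice point per height $\tau_w$. For $\theta=\theta_w$ the line number $j$ lies in the strip when $h+j/|w|\in I$, and the number of such lines is $\sigma_w(|w|h)$, where
\[
\sigma_w(u)=\#\Big(\mathbb{Z}\cap\Big(-u-\frac{W|w|}2,\,-u+\frac{W|w|}2\Big)\Big).
\]
The function $\sigma_w$ is $1$-periodic and locally constant off the set $\mathcal{D}_w=\{\pm W|w|/2\}+\mathbb{Z}$. In particular,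
\begin{equation}\label{eq:stable}
\operatorname{dist}(u,\mathcal{D}_w)>\delta,\ \ \operatorname{dist}(\tilde u-u,\mathbb{Z})\le\rho<\delta\ \ \Longrightarrow\ \ \sigma_w(\tilde u)=\sigma_w(u),\ \ \operatorname{dist}(\tilde u,\mathcal{D}_w)>\delta-\rho .
\end{equation}
Let $b_w=W|w|-\lfloor W|w|\rfloor$. An open interval $(a,a+n+b)$ with $n\in\mathbb{Z}_{\ge0}$, $0\le a<1$ and $0<b<1$ contains $n+1$ integers if $a>1-b$, and $n$ integers otherwise. So if $b_w\ne0$, then $\sigma_w$ equals $\lfloor W|w|\rfloor+1$ on an open arc modulo $1$ of length $b_w$, and $\lfloor W|w|\rfloor$ on the complementary closed arc.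

\begin{lemma}\label{lem:block}
Let $w$ be primitive, $h\in I$, $\eta=\eta_w(\theta)$ and $\tau=\tau_w(\theta)>0$.
\begin{enumerate}
\item[(a)] If $|\eta||w|\le2$, then for every $y_0\in\mathbb{R}$ the number of $v\in\Lambda(\theta,h)$ with height in $[y_0,y_0+\tau)$ is $W\tau+O^*(11)$.
\item[(b)] If $\theta\in\Delta_w$, $|w|^3\ge W+2$ and $\operatorname{dist}(|w|h,\mathcal{D}_w)>2/A$, then $\mathcal{N}_{\theta,h}(\tau)=\sigma_w(|w|h)$. If moreover $\theta$ is irrational and $h+\eta\in I$, then $h+\eta=T_\theta^{\,\sigma_w(|w|h)}h$.
\end{enumerate}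
\end{lemma}

\begin{proof}
Since $w$ is primitive, $z\mapsto\det(z,w)$ maps $\mathbb{Z}^2$ onto $\mathbb{Z}$ with kernel $\mathbb{Z}w$. The lattice points with $\det(z,w)=j$ form a coset of $\mathbb{Z}w$, and their heights form a progression with difference $\tau$. So exactly one of them has its height $y_j$ in $[y_0,y_0+\tau)$. By \eqref{eq:det} its $n_\theta$-coordinate is $x_j=(j+\eta y_j)/\tau$. We must count the $j$ with $x_j\in I-h$.

(a) Write $x_j=(j+\eta y_0)/\tau+\eta\rho_j$ with $\rho_j\in[0,1)$. The number of $j$ with $(j+\eta y_0)/\tau\in I-h$ is $W\tau+O^*(1)$. The term $\eta\rho_j$ can change membership only if $(j+\eta y_0)/\tau$ is within $|\eta|$ of one of the two endpoints, which happens for at most $2(2|\eta|\tau+1)\le10$ values of $j$.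

(b) Take $y_0=0$. We show that $x_j\in I-h$ if and only if $j\in|w|(I-h)$; the number of the latter $j$ is $\sigma_w(|w|h)$. Note that $I-h\subset(-W,W)$. If $|j|>(W+2)|w|$, then $|x_j|\ge|j|/\tau-|\eta|>W$ and $|j|/|w|>W$, so both conditions fail. If $|j|\le(W+2)|w|$, we use $|w|/\tau-1=\sqrt{1+\eta^2/\tau^2}-1\le\eta^2/(2\tau^2)\le2/(A^2|w|^4)$ and $0\le y_j<\tau$ to get
\[
\big||w|x_j-j\big|\le|j|\Big(\frac{|w|}\tau-1\Big)+|w||\eta|\,\frac{y_j}\tau\le\frac{2(W+2)}{A^2|w|^3}+\frac1A\le\frac2A .
\]
The endpoints $-|w|h\pm W|w|/2$ of $|w|(I-h)$ are at distance more than $2/A$ from every integer, so $|w|x_j$ and $j$ lie on the same side of each endpoint. For the last claim, $h+\eta\in I$ means $w\in\Lambda(\theta,h)$, and Lemma~\ref{lem:basic}(a) applies to $v=w$.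
\end{proof}

To evaluate $\sigma_w$ at the point $h'=T_\theta^kh$ we need $|w|h'$ modulo $1$. The integer $\det(v_k,w)$ equals $\tau_w(h'-h)-\eta_w\langle v_k,t_\theta\rangle$ by \eqref{eq:det} and Lemma~\ref{lem:basic}(a). Therefore
\begin{equation}\label{eq:locate}
|w|h'\equiv|w|h+\frac kW\eta_w+\eta_w\Big(\langle v_k,t_\theta\rangle-\frac kW\Big)+(|w|-\tau_w)(h'-h)\pmod1 .
\end{equation}
The next lemma controls the third term. Its proof cuts a long piece of the strip into few blocks to which Lemma~\ref{lem:block}(a) applies; for this we need almost parallel vectors of all intermediate sizes, and we discard the directions that lack them.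

\begin{lemma}\label{lem:disc}
Let $\epsilon\in(0,1)$. There are sets $\Theta_k\subset\mathbb{T}$ with $|\mathbb{T}\setminus\Theta_k|\to0$ and a constant $C$ such that, for large $k$, every irrational $\theta\in\Theta_k$ and every $h\in I$,
\[
|\langle v_k(\theta,h),t_\theta\rangle-k/W|\le Ck^\epsilon .
\]
\end{lemma}

\begin{proof}
Fix an integer $D\ge2/\epsilon$ and put $Y_i=k^{i/D}$ for $0\le i\le D$. Let $\Theta_k$ be the set of $\theta$ for which there is no $i\in\{1,\dots,D\}$ and no $w\in\mathbb{Z}^2\setminus\{0\}$ with $|w|\le Y_{i-1}$ and $|\langle w,n_\theta\rangle|\le1/Y_i$. For given $w$ and $i$ the last inequality holds on a set of measure $O(1/(Y_i|w|))$, and $\sum_{0<|w|\le Y}1/|w|\ll Y$ for $Y\ge1$. So $|\mathbb{T}\setminus\Theta_k|\ll\sum_iY_{i-1}/Y_i=Dk^{-1/D}\to0$.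

Let $\theta\in\Theta_k$ and $1\le i\le D$. Minkowski's theorem states that a compact convex set of area at least $4$, symmetric about the origin, contains a nonzero point of $\mathbb{Z}^2$. Apply it to the rectangle $|\langle z,n_\theta\rangle|\le1/Y_i$, $|\langle z,t_\theta\rangle|\le Y_i$, and divide the point by the greatest common divisor of its coordinates. This gives a primitive $w_i$ in the rectangle. Then $|w_i|\le2Y_i$, so $|\eta_{w_i}||w_i|\le2$, and $|w_i|>Y_{i-1}$ by the definition of $\Theta_k$. Choose the sign of $w_i$ so that $\tau_i=\tau_{w_i}\ge0$. For large $k$ we have $\tau_i\ge|w_i|-1/Y_i\ge|w_i|/2$, hence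
\[
Y_{i-1}/2<\tau_i\le Y_i .
\]

Let $0\le y\le2k/W$. Cut from $[0,y)$, from left to right, as many intervals of length $\tau_D$ as possible, say $m_D\ge0$; then as many of length $\tau_{D-1}$ as possible, say $m_{D-1}\ge0$; and so on down to $\tau_1$. We have $m_D\le y/\tau_D\ll k^{1/D}$. For $i<D$, what remains before the intervals of length $\tau_i$ are cut is shorter than $\tau_{i+1}$, so $m_i\le\tau_{i+1}/\tau_i\le2k^{2/D}$. By Lemma~\ref{lem:block}(a) each interval of length $\tau_i$ contributes $W\tau_i+O(1)$ to $\mathcal{N}_{\theta,h}(y)$. The final remainder is contained in an interval of length $\tau_1\le k^{1/D}$, so its length and its contribution, which is at most $W\tau_1+11$, are both $O(k^{1/D})$. Hence $\mathcal{N}_{\theta,h}(y)=Wy+O(Dk^{2/D})=Wy+O(k^\epsilon)$, uniformly in $\theta$, $h$ and $y$. For large $k$ this gives $\mathcal{N}_{\theta,h}(2k/W)>k$, so the height $y_k$ of $v_k$ is less than $2k/W$, and $k=\mathcal{N}_{\theta,h}(y_k)=Wy_k+O(k^\epsilon)$.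
\end{proof}

\section{Independent scales}\label{sec:scales}

A vector $w$ is useful only if $\sigma_w$ takes both of its values often: if $b_w$ is close to $0$ or $1$, then $\sigma_w$ is almost constant and the relation \eqref{eq:commute} carries no information. For $Q\ge1$ let $\mathcal{W}(Q)$ be the set of primitive $w$ with
\[
Q\le|w|\le2Q,\qquad b_w\in\big[\tfrac1{10},\tfrac9{10}\big],
\]
and let $\Delta(Q)=\bigcup_{w\in\mathcal{W}(Q)}\Delta_w$. The set $\Delta(Q)$ has measure $O(1/A)$, being a union of $O(Q^2)$ arcs of length $O(1/(AQ^2))$. The next lemma shows that it occupies a proportion $\gg1/A$ of every arc that is not too short. This local form is what makes different scales independent.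

\begin{lemma}\label{lem:cover}
The arcs $\Delta_w$, $w\in\mathcal{W}(Q)$, are pairwise disjoint. If $Q\ge Q_0(A,W)$, then $|\Delta(Q)\cap J|\ge\frac1{120A}|J|$ for every arc $J\subset\mathbb{T}$ with $|J|\ge Q^{-1/4}$, including $J=\mathbb{T}$.
\end{lemma}

\begin{proof}
If $\theta\in\Delta_w\cap\Delta_{w'}$, then by \eqref{eq:det}
\[
|\det(w,w')|=|\eta_w\tau_{w'}-\tau_w\eta_{w'}|\le\frac1A\Big(\frac{|w'|}{|w|}+\frac{|w|}{|w'|}\Big)\le\frac4A<1 .
\]
So the determinant vanishes and $w'=\pm w$ by primitivity; since both heights are positive, $w'=w$.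

Let $J^\circ$ be the closed arc of length $|J|/2\le\pi$ with the same center as $J$. If $\theta_w\in J^\circ$ and $Q$ is large, then $\Delta_w\subset J$, because the half-length of $\Delta_w$ is $O(Q^{-2})$. Also $|\Delta_w|\ge2/(A|w|^2)\ge1/(2AQ^2)$. By disjointness it suffices to find $|J|Q^2/60$ vectors $w\in\mathcal{W}(Q)$ with $\theta_w\in J^\circ$.

The argument of $w$ is $\theta_w+\pi/2$. Cut the circle of arguments at the odd multiples of $\pi/4$ into four closed quarters. An arc of length at most $\pi$ meets at most three quarters in more than a point, so $J^\circ+\pi/2$ has a closed subarc of length at least $|J|/6$ inside one quarter. The set $\mathcal{W}(Q)$ is invariant under rotation by $\pi/2$, so we may assume that the quarter is $[\frac\pi4,\frac{3\pi}4]$. A vector $w=(p,q)$ has its argument $\alpha$ in the subarc if $q>0$ and $p/q=\cot\alpha$ lies in a certain interval $[a,a+\omega]\subset[-1,1]$, and $\omega\ge|J|/6$ because $|\cot'\alpha|\ge1$. Thus $Q^{-1/4}/6\le\omega\le2$.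

Consider the integers $q\in(Q,1.4Q]$ and $p\in P_q=\mathbb{Z}\cap[aq,(a+\omega)q]$. Then $Q\le|w|\le1.4\sqrt2\,Q\le2Q$. We count the coprime pairs and subtract all pairs with a bad value of $b_w$. By M\"obius inversion the number of $p\in P_q$ coprime to $q$ is $\sum_{d\mid q}\mu(d)(\omega q/d+O(1))=\omega\varphi(q)+O(d(q))$, where $d(q)$ is the number of divisors. From $\sum_{q\le Y}\varphi(q)=\frac3{\pi^2}Y^2+O(Y\log Y)$, $\sum_{q\le Y}d(q)=O(Y\log Y)$ and $1.4^2-1=0.96$, the number of coprime pairs is
\[
0.96\cdot\frac3{\pi^2}\,\omega Q^2+O(Q\log Q)=\Big(0.96\cdot\frac3{\pi^2}+o(1)\Big)\omega Q^2 .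
\]
For fixed $q$ the number $b_w$ is the fractional part of $\psi(p)=W\sqrt{p^2+q^2}$, and $\psi''=Wq^2(p^2+q^2)^{-3/2}\asymp1/Q$. By Lemma~\ref{lem:V2}, $\sum_{p\in P_q}e(\ell\psi(p))=O_\ell(Q^{1/2})$ for each integer $\ell\ne0$, while $\#P_q=\omega q+O(1)\gg Q^{3/4}$; this is where the lower bound for $|J|$ enters. By Lemma~\ref{lem:weyl}, at most $(\frac15+o(1))\#P_q$ of the $p\in P_q$ have $b_w\notin[\frac1{10},\frac9{10}]$, uniformly in $q,a,\omega$. Since $\sum_q\#P_q=(0.48+o(1))\,\omega Q^2$, the number of bad pairs is at most $(0.096+o(1))\,\omega Q^2$. There remain at least $0.96\,(\frac3{\pi^2}-\frac1{10}-o(1))\,\omega Q^2\ge\omega Q^2/10\ge|J|Q^2/60$ vectors.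
\end{proof}

For an integer $L\ge1$ define the scales
\[
Q_l=k^{10^{\,l-L}/3}\quad(1\le l\le L),\qquad\text{so that}\quad Q_{l+1}=Q_l^{10},\quad Q_L=k^{1/3},\quad Q_1=k^{\gamma},\quad\gamma=10^{1-L}/3 .
\]
Each property has its use. The smallest scale is a power of $k$, so that it beats the error in Lemma~\ref{lem:disc}. The largest is far below $k^{1/2}$, so that the phase $k\eta_w/W$ oscillates many times on arcs of length $Q_L^{-2}$. The gaps are so large that arcs of length about $Q_l^{-2}$ are long enough for Lemma~\ref{lem:cover} at the scale $Q_{l+1}$.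

The endpoints of the arcs $\Delta_w$ with $w\in\mathcal{W}(Q_1)\cup\dots\cup\mathcal{W}(Q_l)$ cut $\mathbb{T}$ into $O(Q_l^2)$ open arcs, which we call the \emph{atoms} of level $l$; the only atom of level $0$ is $\mathbb{T}$. An atom of level $l$ is contained in or disjoint from each of these $\Delta_w$, so
\[
\nu_l(\theta)=\#\{i\le l:\ \theta\in\Delta(Q_i)\}
\]
is constant on it.

\begin{lemma}\label{lem:many}
Given $A$, $M$ and $\kappa>0$ there is $L$ such that $\frac1{2\pi}|\{\theta:\nu_L(\theta)<M\}|\le\kappa$ for all large $k$.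
\end{lemma}

\begin{proof}
Let $c_1=\frac1{120A}$ and $a_l=\frac1{2\pi}\int_{\mathbb{T}}2^{-\nu_l}\,d\theta$, so $a_0=1$. Fix $L$ and let $k\to\infty$. On an atom $J$ of level $l$ with $|J|\ge Q_{l+1}^{-1/4}$, the function $2^{-\nu_{l+1}}$ is half of the constant $2^{-\nu_l}$ on $\Delta(Q_{l+1})\cap J$ and equal to it elsewhere. By Lemma~\ref{lem:cover}, $\int_J2^{-\nu_{l+1}}\le(1-\frac{c_1}2)\int_J2^{-\nu_l}$. For $l\ge1$ the atoms shorter than $Q_{l+1}^{-1/4}=Q_l^{-5/2}$ have total length $O(Q_l^{-1/2})=o(1)$. So $a_{l+1}\le(1-\frac{c_1}2)a_l+o(1)$ and $a_L\le(1-\frac{c_1}2)^L+o(1)$. On the set $\{\nu_L<M\}$ we have $2^{-\nu_L}>2^{-M}$, so its normalized measure is at most $2^Ma_L$. Choose $L$ with $2^M(1-\frac{c_1}2)^L\le\kappa/2$.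
\end{proof}

Let $\mathcal{J}=\mathcal{J}_k$ be the set of atoms $J$ of level $L$ with $\nu_L\ge M$ on $J$ and $|J|\ge k^{-3/4}$. The atoms shorter than $k^{-3/4}$ have total length $O(k^{2/3-3/4})=o(1)$. For $J\in\mathcal{J}$ let $l_1<\dots<l_M$ be the first $M$ indices $l$ with $J\subset\Delta(Q_l)$, and let $w_i=w_i(J)$ be the unique element of $\mathcal{W}(Q_{l_i})$ with $J\subset\Delta_{w_i}$. For $a<i$ we have
\begin{equation}\label{eq:gap}
|w_a|\le2Q_{l_i}^{1/10}\le2|w_i|^{1/10},
\end{equation}
so $|w_1|\le\dots\le|w_M|$ for large $k$. On $J\times I$ define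
\[
u_i=|w_i|h,\qquad u_i'=|w_i|h+\frac kW\eta_{w_i}(\theta)\qquad(1\le i\le M).
\]
By \eqref{eq:locate}, $u_i'$ is an explicit substitute for $|w_i|T_\theta^kh$ modulo $1$.

\begin{lemma}\label{lem:indep}
Fix $A,M,L$. For $J\in\mathcal{J}_k$ let $\mu_J$ be the distribution of $(u_1,u_1',\dots,u_M,u_M')$ in $(\mathbb{R}/\mathbb{Z})^{2M}$ under normalized Lebesgue measure on $J\times I$. Then $\sup_{J\in\mathcal{J}_k}\sup_P|\mu_J(P)-|P||\to0$ as $k\to\infty$, where $P$ runs over all boxes.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:weyl} it suffices to show that for fixed integers $a_i,a_i'$, not all zero, the mean of $e(\sum_i(a_iu_i+a_i'u_i'))$ over $J\times I$ tends to $0$ uniformly in $J$.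

Suppose that some $a_i'\ne0$, and let $i^*$ be the largest such index. For fixed $h$ the part of the phase that depends on $\theta$ is $\frac kW\langle V,n_\theta\rangle$ with $V=\sum_ia_i'w_i$, and its derivative is $\frac kW\langle V,t_\theta\rangle$. On $J\subset\Delta_{w_{i^*}}$, by \eqref{eq:gap},
\[
|\langle V,t_\theta\rangle|\ge\tfrac12|w_{i^*}|-\sum_{i<i^*}|a_i'||w_i|\ge\tfrac14|w_{i^*}|\ge\tfrac14Q_1
\]
for large $k$. The second derivative $-\frac kW\langle V,n_\theta\rangle$ vanishes at two antipodal points only, and $J$ is shorter than $\pi$, so $J$ splits into at most two arcs on which the first derivative is monotone. By Lemma~\ref{lem:V1} the integral over $J$ is $O(1/(kQ_1))$, and after division by $|J|\ge k^{-3/4}$ this is $O(k^{-1/4})$.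

If all $a_i'$ vanish, the phase is $h\sum_ia_i|w_i|$. With $i^*$ the largest index such that $a_{i^*}\ne0$, the bound \eqref{eq:gap} gives $|\sum_ia_i|w_i||\ge|w_{i^*}|-\sum_{i<i^*}|a_i||w_i|\ge Q_1/2$ for large $k$, so the integral over $I$ is $O(1/Q_1)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:mixing}}\label{sec:proof}

Since $T$ preserves $m$, we have $\int(F\circ T^{-k})G\,dm=\int F\,(G\circ T^k)\,dm$, so it suffices to let $k\to+\infty$. Both sides of the claim are bilinear forms on $L^2(m)$ of norm at most $1$, for every $k$. By density of the bounded functions and scaling we may assume $|F|,|G|\le1$.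

\subsection*{Parameters}
Fix integers $N,M\ge1$ and $\delta\in(0,1)$. Put $A=(2N+8)/\delta$, so that
\begin{equation}\label{eq:A}
A\ge10,\qquad N/A\le\delta/2,\qquad 2/A\le\delta/4 .
\end{equation}
Take $L$ from Lemma~\ref{lem:many} with $\kappa=\delta$, and $\Theta_k$ from Lemma~\ref{lem:disc} with $\epsilon=\gamma/2$. All terms $o(1)$ refer to $k\to\infty$ with $F,G$ and these parameters fixed. Let $\mathcal{G}$ be the set of irrational $\theta\in\Theta_k\cap\bigcup_{J\in\mathcal{J}}J$. Its complement has normalized measure at most $\delta+o(1)$. For $\theta\in\mathcal{G}$ the vectors $w_i$ are those of the atom that contains $\theta$, and we write $\sigma_i=\sigma_{w_i}$, $\mathcal{D}_i=\mathcal{D}_{w_i}$.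

\subsection*{A partition of $\mathcal{G}\times I$}
Let $\mathcal{E}\subset\mathcal{G}\times I$ be the set where $\sigma_i(u_i)=\sigma_i(u_i')$ for all $i\le M$. Since $\sigma_i$ takes two consecutive values, the rest of $\mathcal{G}\times I$ is the disjoint union of the $2M$ sets $\mathcal{B}_{i,\varsigma}$, for $1\le i\le M$ and $\varsigma=\pm1$, where $i$ is the first index with $\sigma_i(u_i)\ne\sigma_i(u_i')$ and $\sigma_i(u_i)-\sigma_i(u_i')=\varsigma$. We take the first index because the shift $\eta_{w_i}$ barely moves $u_a$ for $a\le i$, while nothing bounds its effect on $u_a$ for $a>i$. Call $(\theta,h)\in\mathcal{G}\times I$ \emph{unsafe} if $\operatorname{dist}(u_i,\mathcal{D}_i)\le\delta$ or $\operatorname{dist}(u_i',\mathcal{D}_i)\le\delta$ for some $i\le M$, and let $\mathcal{U}$ be the set of unsafe points.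

Over an atom $J$, the set $\mathcal{U}$ is described by a union of $4M$ boxes of volume at most $2\delta$. The set $\mathcal{E}$ is described by a disjoint union of $2^M$ boxes, one for each choice of the common values of $\sigma_i(u_i)$ and $\sigma_i(u_i')$, with total volume $\prod_i(b_{w_i}^2+(1-b_{w_i})^2)$. Each factor equals $1-2b_{w_i}(1-b_{w_i})\le0.82$. By Lemma~\ref{lem:indep}, summed over the atoms,
\begin{equation}\label{eq:measures}
m(\mathcal{U})\le8M\delta+o(1),\qquad m(\mathcal{E})\le0.82^M+o(1).
\end{equation}

\subsection*{The shift on one piece}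
Fix $\theta\in\mathcal{G}$, $i$, $\varsigma$ and $0\le r<N$. Write $w=w_i$, $\eta=\eta_w(\theta)$, $\tau=\tau_w(\theta)$, $h'=T_\theta^kh$, and let $B$ and $U$ be the sets of $h\in I$ with $(\theta,h)\in\mathcal{B}_{i,\varsigma}$ and $(\theta,h)\in\mathcal{U}$. Since $\theta\in\Delta_w$,
\[
|w||\eta|\le1/A,\qquad N|\eta|\le\rho,\qquad\text{where }\rho=N/(AQ_1)=o(1).
\]
Let $B^*$ be the set of $h\in B\setminus U$ with $h+N\eta\in I$ and $h'+N\eta\in I$. For such $h$ the points $h+j\eta$ and $h'+j\eta$ with $0\le j\le N$ lie in $I$. Each of the two conditions excludes a set of measure at most $\rho$, the second because $T_\theta^k$ preserves measure. So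
\begin{equation}\label{eq:Bstar}
|B\setminus B^*|\le|B\cap U|+2\rho .
\end{equation}

\begin{lemma}\label{lem:shift}
For large $k$, uniformly in $\theta,i,\varsigma,r$, every $h\in B^*$ satisfies
\[
h+r\eta\in B\qquad\text{and}\qquad T_\theta^k(h+r\eta)=T_\theta^{\varsigma r}(h'+r\eta).
\]
\end{lemma}

\begin{proof}
Passing from $h$ to $h+r\eta$ changes $u_a$ and $u_a'$, for $a\le i$, by at most $N|w_a||\eta|\le N|w||\eta|\le\delta/2$. Since $h$ is safe, \eqref{eq:stable} shows that $\sigma_a(u_a)$ and $\sigma_a(u_a')$ do not change. The set $B$ is defined by these numbers with $a\le i$, so $h+r\eta\in B$.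

Let $\sigma=\sigma_i(u_i)$ and $\sigma'=\sigma_i(u_i')$ be the values at $h$, so $\sigma-\sigma'=\varsigma$. For $0\le j<N$ the number $|w|(h+j\eta)$ is within $\delta/2$ of $u_i$. By \eqref{eq:stable} and \eqref{eq:A} its distance from $\mathcal{D}_i$ exceeds $\delta/2\ge2/A$, and $\sigma_i$ takes the value $\sigma$ there. Lemma~\ref{lem:block}(b) gives $h+(j+1)\eta=T_\theta^\sigma(h+j\eta)$, hence $h+r\eta=T_\theta^{r\sigma}h$.

Now consider \eqref{eq:locate}, whose first two terms add up to $u_i'$. By Lemma~\ref{lem:disc} the third term is at most $Ck^{\gamma/2}/(AQ_1)=O(k^{-\gamma/2})$. The fourth is at most $W\eta^2/|w|=o(1)$, since $|w|-\tau=\eta^2/(|w|+\tau)$. So for large $k$ the number $|w|h'$ is within $\delta/4$ of $u_i'$ modulo $1$, and $|w|(h'+j\eta)$ is within $3\delta/4$ for $0\le j<N$. By \eqref{eq:stable} and \eqref{eq:A} its distance from $\mathcal{D}_i$ exceeds $\delta/4\ge2/A$, and $\sigma_i$ takes the value $\sigma'$ there. Lemma~\ref{lem:block}(b) gives $h'+(j+1)\eta=T_\theta^{\sigma'}(h'+j\eta)$, hence $h'+r\eta=T_\theta^{r\sigma'}h'$. Therefore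
\[
T_\theta^k(h+r\eta)=T_\theta^{k+r\sigma}h=T_\theta^{r\sigma}h'=T_\theta^{r(\sigma-\sigma')}(h'+r\eta).\qedhere
\]
\end{proof}

\subsection*{Replacing $F$ by $F\circ T^{\varsigma r}$}
For a bounded function $H$ on $X$, extended by $0$ to $\mathbb{T}\times\mathbb{R}$, let
\[
\omega_H(\theta,\rho)=\sup_{|\zeta|\le\rho}\int_{\mathbb{R}}|H(\theta,x+\zeta)-H(\theta,x)|\,dx,\qquad\omega_H(\rho)=\frac1{2\pi W}\int_{\mathbb{T}}\omega_H(\theta,\rho)\,d\theta .
\]
Translations are continuous in $L^1(\mathbb{R})$. So the supremum may be taken over rational $\zeta$, which shows measurability in $\theta$, and $\omega_H(\theta,\rho)\to0$ as $\rho\to0$. Since $\omega_H(\theta,\rho)\le2W\|H\|_\infty$, dominated convergence gives $\omega_H(\rho)\to0$.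

Put $H=F\circ T^{\varsigma r}$ and $g(h)=G(\theta,h)F(\theta,T_\theta^kh)$. By Lemma~\ref{lem:shift}, $B^*+r\eta$ is a subset of $B$ with the same measure as $B^*$, and $g(h+r\eta)=G(\theta,h+r\eta)H(\theta,h'+r\eta)$ for $h\in B^*$. Since $|g|\le1$,
\[
\int_Bg(h)\,dh=\int_{B^*}g(h+r\eta)\,dh+O^*(|B\setminus B^*|)=\int_{B^*}G(\theta,h+r\eta)H(\theta,h'+r\eta)\,dh+O^*(|B\setminus B^*|).
\]
Because $|G|,|H|\le1$, removing the two shifts in the last integral costs at most
\[
\int_I|G(\theta,h+r\eta)-G(\theta,h)|\,dh+\int_I|H(\theta,T_\theta^kh+r\eta)-H(\theta,T_\theta^kh)|\,dh\le\omega_G(\theta,\rho)+\omega_H(\theta,\rho),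
\]
where the substitution $x=T_\theta^kh$ in the second integral removes the dependence on $k$. Enlarging the domain from $B^*$ back to $B$ costs $|B\setminus B^*|$ once more. Integrating over $\theta\in\mathcal{G}$ and using \eqref{eq:Bstar}, we obtain
\[
\Big|\int_{\mathcal{B}_{i,\varsigma}}G\cdot(F\circ T^k)\,dm-\int_{\mathcal{B}_{i,\varsigma}}G\cdot(F\circ T^{\varsigma r}\circ T^k)\,dm\Big|\le2m(\mathcal{B}_{i,\varsigma}\cap\mathcal{U})+\frac{4\rho}W+\omega_G(\rho)+\omega_{F\circ T^{\varsigma r}}(\rho).
\]
Only the finitely many fixed functions $G$ and $F\circ T^{\pm r}$, $0\le r<N$, occur on the right, so the last three terms are $o(1)$.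

\subsection*{Conclusion}
Let $F_N^{\pm}=\frac1N\sum_{0\le r<N}F\circ T^{\pm r}$ and $\varepsilon_N=\max_\pm\|F_N^\pm-EF\|_{L^2(m)}$. Average the last inequality over $0\le r<N$ and sum over the $2M$ pairs $(i,\varsigma)$. The sets $\mathcal{B}_{i,\varsigma}$ are disjoint and $EF\circ T^k=EF$, so by \eqref{eq:measures}
\[
\Big|\sum_{i,\varsigma}\int_{\mathcal{B}_{i,\varsigma}}G\cdot(F\circ T^k-EF)\,dm\Big|\le\sum_{\pm}\int_X|F_N^{\pm}-EF|\circ T^k\,dm+2m(\mathcal{U})+o(1)\le2\varepsilon_N+16M\delta+o(1).
\]
The complement of $\bigcup\mathcal{B}_{i,\varsigma}$ in $X$ consists of $\mathcal{E}$ and the points with $\theta\notin\mathcal{G}$. It has measure at most $0.82^M+\delta+o(1)$, and the integrand is bounded by $2$. Hence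
\[
\limsup_{k\to\infty}\Big|\int_XG\cdot(F\circ T^k)\,dm-\int_XG\cdot EF\,dm\Big|\le2\varepsilon_N+(16M+2)\delta+2\cdot0.82^M .
\]
The left side does not depend on $N,M,\delta$. We have $\varepsilon_N\to0$ by Lemma~\ref{lem:basic}(c), which is the only place where ergodicity is used. Choosing $N$ and $M$ large and then $\delta$ small makes the right side arbitrarily small. Finally $\int G\cdot EF\,dm=\int EG\cdot EF\,dm$, because $EF$ depends only on $\theta$. This proves Theorem~\ref{thm:mixing}, and with it Theorems~\ref{thm:main} and~\ref{thm:general}. \qed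

\begin{thebibliography}{9}

\bibitem{GK} Graham and Kolesnik, \emph{Van der Corput's Method of Exponential Sums}.

\bibitem{LW} Stephen Lester and Igor Wigman, \emph{Around the Gauss circle problem: Hardy's conjecture and the distribution of lattice points near circles}, arXiv:2305.03549 (2023).

\bibitem{T} Titchmarsh, \emph{The Theory of the Riemann Zeta-Function}.

\end{thebibliography}
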